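\title{Interpolant existence in the one-variable fragment of first-order modal logic $\mathsf{K}$ is not elementary}

\begin{abstract}
The one-variable fragment $\mathsf{Q^1K}$ of first-order modal logic $\mathsf{K}$ with constant domains lacks the Craig interpolation property, so deciding whether a given implication has an interpolant is a problem different from validity. We show that this problem is not decidable in elementary time: it is $j$-ExpSpace-hard for every $j$, already for valid implications of modal depth at most $2j+3$, and it is $\mathsf{TOWER}$-complete in general. Consequently no elementary function bounds the size of smallest interpolants. The main device is a pair of short formulas whose bisimilar models contain a family of mutually bisimilar worlds in which an unshared predicate points to each number of a given range. Iterating the device produces counters of tower size, and these encode a corridor tiling problem.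
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The logic and the problem}

Formulas of $\mathsf{Q^1K}$ are built from the constants $\top,\bot$ and atoms $P(x)$, where $P$ is a unary predicate symbol and $x$ is the only individual variable, by means of the connectives $\neg,\land,\lor,\to,\leftrightarrow$, the quantifiers $\forall x,\exists x$ and the modal operators $\Box,\Diamond$. Since there is only one variable we write $P$, $\forall$, $\exists$ for $P(x)$, $\forall x$, $\exists x$. Unary operators bind strongest, then $\land$ and $\lor$, then $\to$ and $\leftrightarrow$; an empty disjunction is $\bot$ and an empty conjunction is $\top$. The \emph{modal depth} of a formula is the maximal nesting depth of $\Box$ and $\Diamond$ in it.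

A \emph{model} is a tuple $\mathfrak M=(W,R,\Delta,I)$, where $(W,R)$ is a Kripke frame (a set of \emph{worlds} with a binary relation), $\Delta\ne\emptyset$ is a domain of \emph{elements}, the same for all worlds, and $I$ assigns to every world $w$ and predicate $P$ a set $P^{I(w)}\subseteq\Delta$. Formulas are evaluated at \emph{points} $(w,d)\in W\times\Delta$. The constant $\top$ is true and $\bot$ is false at every point, $P$ is true at $(w,d)$ iff $d\in P^{I(w)}$, the connectives have their usual meaning, and
\begin{align*}
(w,d)\models\forall\chi &\iff (w,e)\models\chi \text{ for all } e\in\Delta, \\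
(w,d)\models\exists\chi &\iff (w,e)\models\chi \text{ for some } e\in\Delta, \\
(w,d)\models\Box\chi &\iff (v,d)\models\chi \text{ for all } v \text{ with } wRv, \\
(w,d)\models\Diamond\chi &\iff (v,d)\models\chi \text{ for some } v \text{ with } wRv.
\end{align*}
Thus a quantifier keeps the world and moves to an arbitrary element, and a modal operator keeps the element and moves to a successor world. A formula $\chi$ is \emph{valid}, written $\models\chi$, if it is true at every point of every model, and \emph{satisfiable} if it is true at some point of some model.

An \emph{interpolant} for $\varphi,\psi$ is a formula $\chi$ such that every predicate symbol of $\chi$ occurs in both $\varphi$ and $\psi$, and $\models\varphi\to\chi$ and $\models\chi\to\psi$. The \emph{interpolant existence problem} (IEP) for $\mathsf{Q^1K}$ asks, given $\varphi$ and $\psi$, whether they have an interpolant.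

An interpolant can exist only if $\varphi\to\psi$ is valid. If all predicates of $\varphi$ occur in $\psi$, or all predicates of $\psi$ occur in $\varphi$, validity is also sufficient, because $\varphi$, respectively $\psi$, is then an interpolant. If validity were always sufficient, which is the Craig interpolation property, IEP would be the validity problem, and this is decidable in doubly exponential time (Lemma~\ref{lem:sat}). It is known, however, that $\mathsf{Q^1K}$ does not have the Craig interpolation property (Section~\ref{sec:pointer} contains a counterexample), and that IEP for $\mathsf{Q^1K}$ is decidable in non-elementary time. We answer the following question, whose source is the paper of Kurucz, Wolter and Zakharyaschev~\cite{KWZ}: is the non-elementary upper bound optimal, or can IEP be decided in time bounded by a fixed finite tower of exponentials in the size of the input?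

\subsection{The result}

Let $\exp^0(y)=y$ and $\exp^{i+1}(y)=2^{\exp^i(y)}$, and let $\mathsf{tower}(0)=1$ and $\mathsf{tower}(i+1)=2^{\mathsf{tower}(i)}$. The class $j$-ExpTime is the union of the classes $\mathrm{DTIME}(\exp^j(p(m)))$ over all polynomials $p$, where $m$ is the input length. The class $j$-ExpSpace consists of the languages decided by always-halting deterministic one-tape Turing machines that use at most $\exp^j(p(m))$ cells, for some polynomial $p$. \emph{Elementary time} means time bounded by $\exp^i(m)$ for some fixed $i$. About elementary functions we use only that each of them is bounded by a function $\exp^i\circ p$ with $p$ a polynomial, and that these functions are themselves elementary. The class $\mathsf{TOWER}$ is the union of the classes $\mathrm{DTIME}(\mathsf{tower}(e(m)))$ over all elementary functions $e$; completeness for $\mathsf{TOWER}$ is taken under elementary-time many-one reductions.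

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For every $j\ge1$, IEP is $j$-ExpSpace-hard under polynomial-time many-one reductions, even for inputs of modal depth at most $2j+3$ with $\models\varphi\to\psi$. Hence IEP is not decidable in elementary time.
\item[(2)] IEP for inputs of modal depth at most $D$ is in $(2D+3)$-ExpTime. IEP in general is $\mathsf{TOWER}$-complete, and hardness already holds for inputs with $\models\varphi\to\psi$.
\item[(3)] No elementary function bounds the size of smallest interpolants: there is no elementary $h$ such that every input of size $\ell$ that has an interpolant has one of size at most $h(\ell)$.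
\end{enumerate}
\end{theorem}

So the non-elementary upper bound is optimal, and the height of the tower grows linearly with the modal depth.

\subsection{Why the answer is not evident}

There is no interpolant for $\varphi,\psi$ exactly when some model of $\varphi$ and some model of $\neg\psi$ are bisimilar with respect to the shared predicates (Lemma~\ref{lem:criterion}). The direct algorithm runs through all bisimulation types up to the modal depth $D$ of the input, and their number is bounded by a tower whose height grows with $D$. A large search space does not make a problem hard, though. Satisfiability is decided by a local elimination procedure on objects of exponential size, and one might expect a similar procedure to build the two bisimilar models side by side. Such a procedure would give an elementary bound.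

The reason why this fails is that bisimilarity supplies a kind of universal quantification that neither formula has to write down. A bisimulation between two worlds may match the elements differently for different pairs of worlds. This lets a short formula $\neg\psi$ force the model of $\varphi$ to contain many mutually bisimilar worlds, one for each number $p$ in a range, in which a predicate private to $\varphi$ singles out the number $p$. Whatever $\varphi$ demands ``at the position pointed to'' is then true, in every one of these worlds, at all positions. With a pointer into a range of size $n$ one can compare and increment bit strings of length $n$, hence define numbers in a range of size $2^n$, and build the next pointer.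

Section~\ref{sec:bisim} proves the bisimulation criterion and Section~\ref{sec:upper} the upper bounds. Section~\ref{sec:pointer} works out the pointer for a range of size two. Section~\ref{sec:tiling} sets up the tiling problem, Section~\ref{sec:formulas} defines the reduction, Sections~\ref{sec:models} and~\ref{sec:extract} prove its two directions, and Section~\ref{sec:lower} draws the complexity-theoretic conclusions.

\section{Bisimulations, types and a criterion for interpolants}\label{sec:bisim}

Fix a finite set $\sigma$ of predicates. A \emph{$\sigma$-formula} is a formula all of whose predicates lie in $\sigma$. A formula is \emph{closed} if its truth at $(w,d)$ never depends on $d$; we then write $w\models\chi$. Formulas $\forall\chi$ and $\exists\chi$ and the constants are closed, and closed formulas are preserved by the connectives and by $\Box,\Diamond$.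

A \emph{$\sigma$-bisimulation} between $\mathfrak M=(W,R,\Delta,I)$ and $\mathfrak M'=(W',R',\Delta',I')$ is a relation $\beta\subseteq(W\times\Delta)\times(W'\times\Delta')$ such that $(w,d)\,\beta\,(w',d')$ implies:
\begin{itemize}
\item[(atom)] the same predicates from $\sigma$ hold at $(w,d)$ and at $(w',d')$;
\item[(dom)] for every $e\in\Delta$ there is $e'\in\Delta'$ with $(w,e)\,\beta\,(w',e')$, and for every $e'\in\Delta'$ there is such an $e\in\Delta$;
\item[(mod)] for every $v$ with $wRv$ there is $v'$ with $w'R'v'$ and $(v,d)\,\beta\,(v',d')$, and for every $v'$ with $w'R'v'$ there is such a $v$.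
\end{itemize}
Related points satisfy the same $\sigma$-formulas, by induction on the formula: (atom) handles atoms, (dom) the quantifiers and (mod) the modal operators.

Write $(w,d)\sim(w',d')$ for points of two models, or of the same model, if some $\sigma$-bisimulation relates them. The identity relation, the inverse of a bisimulation, the composition of two bisimulations and any union of bisimulations between two fixed models satisfy the three clauses again. Hence $\sim$ is an equivalence relation, and its restriction to any two models is itself a $\sigma$-bisimulation. For worlds write $w\approx w'$ if $(w,d)\sim(w',d')$ for some $d,d'$.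

\begin{lemma}[Transfer]\label{lem:transfer}
Let $w\approx w^*$ and let $f$ be an element of the model of $w$.
\begin{enumerate}
\item[(a)] There is an element $f^*$ with $(w,f)\sim(w^*,f^*)$.
\item[(b)] For any such $f^*$ and any path $w=w_0R\cdots Rw_l$ there is a path $w^*=w_0^*R\cdots Rw_l^*$ with $(w_i,f)\sim(w_i^*,f^*)$ for all $i$; in particular $w_l\approx w_l^*$.
\item[(c)] The relation $\approx$ is an equivalence relation, and $\approx$-equivalent worlds satisfy the same closed $\sigma$-formulas.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is (dom) for $\sim$, and (b) follows by applying (mod) $l$ times. For transitivity in (c), let $w\approx w'$ and $(w',e')\sim(w'',e'')$; by (a) there is $e$ with $(w,e)\sim(w',e')$, so $(w,e)\sim(w'',e'')$. The last claim holds because bisimilar points satisfy the same $\sigma$-formulas.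
\end{proof}

In (b) the element $f^*$ is chosen once and serves all paths from $w$. This will allow us to transfer two different descendants of $w$ while following a single element.

To obtain a converse of bisimulation invariance we record what a point shows up to modal depth $j$. For a point $(w,e)$ of a model with domain $\Delta$ define
\begin{align*}
\tau_0(w,e)&=\{P\in\sigma:(w,e)\models P\}, &\omega_j(w)&=\{\tau_j(w,e'):e'\in\Delta\},\\
\Theta_j(w,e)&=(\omega_j(w),\tau_j(w,e)), &\tau_{j+1}(w,e)&=\bigl(\tau_0(w,e),\{\Theta_j(v,e):wRv\}\bigr).
\end{align*}
The \emph{$j$-type} of $(w,e)$ is $\Theta_j(w,e)$. The abstract values that these objects may take are the following: a $\tau_0$-value is a subset of $\sigma$; an $\omega_j$-value is a nonempty set of $\tau_j$-values; a $\Theta_j$-value is a pair of an $\omega_j$-value and a $\tau_j$-value; a $\tau_{j+1}$-value is a pair $(\alpha,\Xi)$ with $\alpha\subseteq\sigma$ and $\Xi$ a set of $\Theta_j$-values. For each $j$ there are finitely many values; not all of them need occur in a model. Every value has a defining $\sigma$-formula: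
\begin{align*}
\chi_\alpha&=\bigwedge_{P\in\alpha}P\wedge\bigwedge_{P\in\sigma\setminus\alpha}\neg P, &
\chi_X&=\bigwedge_{\tau\in X}\exists\chi_\tau\wedge\forall\bigvee_{\tau\in X}\chi_\tau,\\
\chi_{(X,\tau)}&=\chi_X\wedge\chi_\tau, &
\chi_{(\alpha,\Xi)}&=\chi_\alpha\wedge\bigwedge_{\Theta\in\Xi}\Diamond\chi_\Theta\wedge\Box\bigvee_{\Theta\in\Xi}\chi_\Theta .
\end{align*}
By induction on $j$, each of these formulas holds at a point iff the point has the value in question: in $\chi_X$ the existential conjuncts say $X\subseteq\omega_j(w)$ and the universal one says $\omega_j(w)\subseteq X$, and the $\Diamond$- and $\Box$-conjuncts of $\chi_{(\alpha,\Xi)}$ express the two inclusions between $\Xi$ and $\{\Theta_j(v,e):wRv\}$.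

\begin{lemma}\label{lem:criterion}
Let $\sigma$ be the set of predicates common to $\varphi$ and $\psi$, and let $D$ be the maximum of their modal depths. The following are equivalent.
\begin{enumerate}
\item[(a)] There is no interpolant for $\varphi,\psi$.
\item[(b)] Some $\Theta_D$-value is the $D$-type both of a point satisfying $\varphi$ and of a point satisfying $\neg\psi$.
\item[(c)] There are points $(w_1,d_1)\models\varphi$ and $(w_2,d_2)\models\neg\psi$, in models $\mathfrak M_1$ and $\mathfrak M_2$, with $(w_1,d_1)\sim(w_2,d_2)$.
\end{enumerate}
\end{lemma}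

\begin{proof}
(c)$\Rightarrow$(a). An interpolant would hold at $(w_1,d_1)$, hence at $(w_2,d_2)$, and then $\psi$ would hold at $(w_2,d_2)$.

(a)$\Rightarrow$(b). Suppose (b) fails, and let $\chi$ be the disjunction of the formulas $\chi_\Theta$ over all $\Theta_D$-values $\Theta$ that are $D$-types of points satisfying $\varphi$. Then $\varphi\to\chi$ is valid by the choice of the disjuncts. A point satisfying $\chi\wedge\neg\psi$ would witness (b), so $\chi\to\psi$ is valid, and $\chi$ is an interpolant.

(b)$\Rightarrow$(c). Let $(w_1,d_1)\models\varphi$ and $(w_2,d_2)\models\neg\psi$ have the same $D$-type. Equality of $D$-types says nothing beyond depth $D$, so we cut the models there. Replace each model by the tree whose worlds are the $R$-paths $\vec w$ of length at most $D$ starting at $w_1$, respectively $w_2$, whose edges extend a path by one step, whose domain is the old one, and in which atoms at $\vec w$ are interpreted as at its last world $\mathrm{last}(\vec w)$. By induction on the formula, a formula of modal depth at most $D-i$ has the same truth value at $(\vec w,e)$, with $\vec w$ of length $i$, as at $(\mathrm{last}(\vec w),e)$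 in the old model; in the modal case $i<D$, so all successors are present. Thus $\varphi$ and $\neg\psi$ remain true at the roots. Relate $(\vec w,e)$ and $(\vec w\,',e')$ iff the paths have the same length $i$ and $\Theta_{D-i}(\mathrm{last}(\vec w),e)=\Theta_{D-i}(\mathrm{last}(\vec w\,'),e')$, with types computed in the old models. Clause (atom) holds because $\tau_{D-i}$ determines $\tau_0$. Clause (dom) holds because the $\omega_{D-i}$-components agree, so every $\tau_{D-i}$-value occurring at one world occurs at the other. Clause (mod) holds for $i<D$ because the sets of $\Theta_{D-i-1}$-values of successors agree, and for $i=D$ because there are no successors. The roots with $d_1,d_2$ are related.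
\end{proof}

\section{The upper bounds}\label{sec:upper}

Condition (b) of Lemma~\ref{lem:criterion} reduces IEP to finitely many satisfiability tests. We first bound the cost of one test and then count the tests.

\begin{lemma}\label{lem:sat}
Satisfiability of a $\mathsf{Q^1K}$-formula $\theta$ of length $\ell$ can be decided in time $\exp^2(O(\ell))$.
\end{lemma}

\begin{proof}
Write $\exists$ and $\Diamond$ as $\neg\forall\neg$ and $\neg\Box\neg$; the length grows linearly. A \emph{profile} is a set $\Gamma$ of subformulas of $\theta$ that respects the constants and connectives: it contains $\top$ (if $\top$ is a subformula) but not $\bot$, it contains a subformula $\neg\chi$ iff it does not contain $\chi$, and membership of a subformula $\chi_1\circ\chi_2$ follows the truth table of $\circ$. A \emph{quasistate} is a nonempty set $\mathcal Q$ of profiles such that for every subformula $\forall\chi$ and every $\Gamma\in\mathcal Q$: $\forall\chi\in\Gamma$ iff $\chi\in\Gamma'$ for all $\Gamma'\in\mathcal Q$. A profile describes a point and a quasistate describes a world. Call $\Gamma'$ a \emph{follower} of $\Gamma$ if $\Box\chi\in\Gamma$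 implies $\chi\in\Gamma'$. Since every element of a world is also an element of each successor, and conversely, we write $\mathcal Q\to\mathcal Q'$ if every $\Gamma\in\mathcal Q$ has a follower in $\mathcal Q'$ and every $\Gamma'\in\mathcal Q'$ is a follower of some $\Gamma\in\mathcal Q$.

Start with the set of all quasistates and repeatedly delete a quasistate $\mathcal Q$ if for some $\Gamma\in\mathcal Q$ and some subformula $\Box\chi\notin\Gamma$ there is no remaining $\mathcal Q'$ with $\mathcal Q\to\mathcal Q'$ that contains a follower $\Gamma'$ of $\Gamma$ with $\chi\notin\Gamma'$. There are $\exp^1(O(\ell))$ profiles and $\exp^2(O(\ell))$ quasistates, and the procedure is polynomial in the total size of the quasistates, so it takes time $\exp^2(O(\ell))$. We claim that $\theta$ is satisfiable iff some surviving quasistate contains a profile containing $\theta$.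

Given a model, let $\Gamma(w,d)$ be the set of subformulas of $\theta$ true at $(w,d)$ and $\mathcal Q(w)=\{\Gamma(w,d):d\in\Delta\}$. These are profiles and quasistates. If $wRv$, then $\Gamma(v,d)$ is a follower of $\Gamma(w,d)$ for all $d$, so $\mathcal Q(w)\to\mathcal Q(v)$. If $\Box\chi\notin\Gamma(w,d)$, some successor $v$ has $\chi\notin\Gamma(v,d)$. Hence, as long as all sets $\mathcal Q(v)$ remain, none of them can be deleted, and so all survive.

Conversely, let $\mathcal Q_0$ survive and contain a profile containing $\theta$. The difficulty is the constant domain: when we add a successor, all elements must receive followers of their old profiles, and all profiles of the new quasistate must be used. Infinite multiplicities leave room for this. Let $\Delta$ be countably infinite. We build a tree in which each world $w$ carries a surviving quasistate $\mathcal Q_w$ and a map $f_w:\Delta\to\mathcal Q_w$ all of whose fibers $f_w^{-1}(\Gamma)$, $\Gamma\in\mathcal Q_w$, are infinite; the root carries $\mathcal Q_0$ and any such map. For every world $w$, element $d$ and subformula $\Box\chi\notin f_w(d)$, choose a surviving $\mathcal Q'$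 with $\mathcal Q_w\to\mathcal Q'$ and a follower $\Gamma'\in\mathcal Q'$ of $f_w(d)$ with $\chi\notin\Gamma'$, and add a successor $v$ with $\mathcal Q_v=\mathcal Q'$ and $f_v(d)=\Gamma'$. For each $\Gamma\in\mathcal Q_w$ the set of followers of $\Gamma$ in $\mathcal Q'$ is finite and nonempty, so $f_v$ can map the infinite set $f_w^{-1}(\Gamma)\setminus\{d\}$ to these followers, sending infinitely many elements to each. All fibers of $f_v$ are infinite because every member of $\mathcal Q'$ follows some member of $\mathcal Q_w$. Let $P$ hold at $(w,d)$ iff $P\in f_w(d)$. By induction, a subformula $\chi$ holds at $(w,d)$ iff $\chi\in f_w(d)$. The case of $\forall$ uses that $f_w$ maps onto the quasistate $\mathcal Q_w$. In the case of $\Box\chi$, if $\Box\chi\in f_w(d)$ then $\chi\in f_v(d)$ for every successor $v$ since $f_v(d)$ follows $f_w(d)$, and if $\Box\chi\notin f_w(d)$ then a successor with $\chi\notin f_v(d)$ was added. So $\theta$ holds at a point of the root.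
\end{proof}

For integers $i,y\ge1$ and $c\ge0$ we have
\begin{equation}\label{eq:exp}
c\cdot\exp^i(y)\le 2^c\exp^i(y)\le\exp^i(y+c),\qquad \exp^i(y)^2\le\exp^i(2y).
\end{equation}
The inequality $2^c\exp^i(y)\le\exp^i(y+c)$ is an equality for $i=1$; if it holds for $i$, then $\exp^i(y+c)\ge\exp^i(y)+c$, and exponentiating gives it for $i+1$. The last inequality is an equality for $i=1$, and for $i\ge2$ we have $\exp^i(y)^2=2^{2\exp^{i-1}(y)}\le\exp^i(y+1)$.

\begin{proposition}\label{prop:upper}
There is a constant $c_0$ such that IEP is decidable in time $\exp^{2D+3}(c_0\ell)$ on inputs of size $\ell\ge1$ and modal depth $D$. Hence IEP for inputs of modal depth at most $D$ is in $(2D+3)$-ExpTime, and IEP is in $\mathsf{TOWER}$.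
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:criterion}, an interpolant exists iff there is no $\Theta_D$-value $\Theta$ for which both $\varphi\wedge\chi_\Theta$ and $\neg\psi\wedge\chi_\Theta$ are satisfiable. Let $g_j$ be the number of $\tau_j$-values, $h_j$ the maximal length of their formulas $\chi_\tau$, and $m_j=\max(\ell,g_j,h_j)$. All constants below are independent of the input and of $j$. Since $|\sigma|\le\ell$, we have $g_0\le2^\ell$ and $h_0=O(\ell)$. There are at most $2^{m_j}$ $\omega_j$-values, with formulas of length $O(m_j^2)$, and so at most $2^{m_j}m_j$ $\Theta_j$-values, again with formulas of length $O(m_j^2)$. Therefore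
\[
g_{j+1}\le 2^{\ell}\cdot 2^{2^{m_j}m_j}\le 2^{m_j+2^{m_j}m_j}\le\exp^2(2m_j),\qquad h_{j+1}=O(\ell+2^{m_j}m_j\cdot m_j^2).
\]
So there is an integer $c\ge1$ with $m_0\le\exp^1(c\ell)$ and $m_{j+1}\le\exp^2(cm_j)$ for all $j$: each modal level costs two exponentials, one for the set of elements and one for the set of successors. By \eqref{eq:exp} and induction, $m_j\le\exp^{2j+1}(c\ell+cj)$, and $D\le\ell$ gives $m_D\le\exp^{2D+1}(2c\ell)$ and $m_D^2\le\exp^{2D+1}(4c\ell)$.

The $\Theta_D$-values with their formulas can be listed in time $\exp^1(O(m_D^2))$, and the formulas to be tested have length $O(m_D^2)$. By Lemma~\ref{lem:sat} the total time is at most $\exp^2(c'm_D^2)$ for an integer $c'$, and by \eqref{eq:exp} this is at most $\exp^{2D+3}(4c\ell+c')\le\exp^{2D+3}(c_0\ell)$ with $c_0=4c+c'$. Finally $y\le\mathsf{tower}(y)$ gives $\exp^i(y)\le\mathsf{tower}(i+y)$, so the time is at most $\mathsf{tower}(2\ell+3+c_0\ell)$.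
\end{proof}

\section{A hidden pointer: the case of two positions}\label{sec:pointer}

The lower bound rests on one gadget, which is already visible when there are only two positions, told apart by a single predicate $D$. Say that an element has \emph{digit} $1$ at a world if $D$ holds of it there, and digit $0$ otherwise. Let
\begin{align*}
\varphi^\circ&=\forall\bigl(Q\to\Box(S\to H)\bigr)\wedge\Box\bigl[\exists(S\wedge D)\wedge\exists(S\wedge\neg D)\wedge\bigl(\forall(H\leftrightarrow D)\vee\forall(H\leftrightarrow\neg D)\bigr)\bigr],\\
\eta^\circ&=\forall(\Diamond\hat Q\to Q)\wedge\Diamond\forall(S\to\hat Q),\qquad\qquad \psi^\circ=\neg\bigl(\eta^\circ\wedge(D\vee\neg D)\bigr).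
\end{align*}
The shared predicates are $\sigma=\{Q,S,D\}$; the tautology in $\psi^\circ$ only makes $D$ shared. The predicate $H$ is private to $\varphi^\circ$ and $\hat Q$ is private to $\psi^\circ$. The formula $\eta^\circ$ at a world $v$ provides a successor $v'$ such that every element that is in $S$ at $v'$ is in $\hat Q$ at $v'$, hence satisfies $\Diamond\hat Q$ at $v$, hence is in $Q$ at $v$. The formula $\varphi^\circ$ at $u$ says that at every successor $w$ the \emph{pointer} $H$ is the set of all elements with one fixed digit, that $S$ contains elements of both digits, and that an element in $Q$ at $u$ and in $S$ at $w$ has the digit pointed to.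

\begin{proposition}\label{prop:small}
\begin{enumerate}
\item[(a)] $\varphi^\circ\to\psi^\circ$ is valid.
\item[(b)] $\varphi^\circ,\psi^\circ$ have no interpolant.
\item[(c)] If $u\models\varphi^\circ$, $v\models\eta^\circ$ and $u\approx v$, then $u$ has successors $w_0\approx w_1$ such that at $w_i$ the predicate $H$ holds exactly of the elements with digit $i$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $\varphi^\circ\wedge\eta^\circ$ held at $u$, then at the successor $u'$ given by $\eta^\circ$ all $S$-elements would be in $Q$ at $u$, hence in $H$ at $u'$. Then $H$ would contain elements of both digits.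

(b) Let $\Delta=\{0,1\}^2$ with elements $d=(x,q)$. Let $\mathfrak M$ have a root $u$ with two successors $u_0,u_1$, and let $\mathfrak N$ have a root $u'$ with two successors $u'_+,u'_-$. In both models $D$ holds iff $x=1$, at all worlds; $Q$ holds at the root iff $q=1$ and nowhere else; $S$ is empty at the root and is given at the successors by the following table. It says that $S$ holds at $u_s$ iff ($q=1\Leftrightarrow x=s$), at $u'_+$ iff $q=1$, and at $u'_-$ iff $q=0$.
\[
\begin{array}{c|cccc}
(x,q)&(0,0)&(0,1)&(1,0)&(1,1)\\\hline
u_0& &S&S& \\
u_1&S& & &S\\\hline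
u'_+& &S& &S\\
u'_-&S& &S&
\end{array}
\]
Let $H$ hold at $u_s$ iff $x=s$, and let $\hat Q$ hold at all worlds of $\mathfrak N$ iff $q=1$. Then $u\models\varphi^\circ$: an element with $q=1$ in $S$ at $u_s$ has $x=s$, and each of the first two rows of the table contains an $S$ for $x=0$ and an $S$ for $x=1$. Also $u'\models\eta^\circ$, with witness $u'_+$. Relate $(u,d)$ to $(u',d)$ for every $d$, and relate $(u_s,d)$ to $(u'_\varepsilon,d')$ iff $x(d)=x(d')$ and $S$ agrees at the two points. Clause (atom) holds by definition. Clause (dom) holds at the successors because every row realizes all four combinations of a digit and a truth value of $S$. Clause (mod) holds at the roots because every column has one $S$ and one blank among $u_0,u_1$, and one $S$ and one blank among $u'_+,u'_-$. Lemma~\ref{lem:criterion} applies.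

(c) Let $v'$ be the successor of $v$ given by $\eta^\circ$, and fix $i\in\{0,1\}$. By Lemma~\ref{lem:transfer}, $u$ has a successor $w\approx v'$. By $\varphi^\circ$ some element $f^0$ is in $S$ and has digit $i$ at $w$. Choose $f'$ with $(v',f')\sim(w,f^0)$; it is in $S$ and has digit $i$ at $v'$, so it is in $Q$ at $v$. By Lemma~\ref{lem:transfer} again there are $f$ with $(u,f)\sim(v,f')$ and a successor $w_i$ of $u$ with $(w_i,f)\sim(v',f')$. Now $f$ is in $Q$ at $u$ and in $S$ at $w_i$, so it is in $H$ at $w_i$, where it has digit $i$. Hence $H$ points to $i$ at $w_i$, and $w_0\approx v'\approx w_1$.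
\end{proof}

In the models of (b), the element $(0,1)$ sees $u'_+$ mirrored by $u_0$, while $(1,1)$ sees it mirrored by $u_1$. No single successor of $u$ can play the role of $u'_+$ for all elements, by (a), and (c) turns this obstruction into a tool. It will be used in two ways.

\emph{Conditions at all positions.} Let $B$ be a further shared predicate and add $\Box(\forall(H\to B)\vee\forall(H\to\neg B))$ to $\varphi^\circ$. At $w_i$ this makes $B$ constant on the elements with digit $i$. That property is expressed by a closed formula in $B$ and $D$, so it holds at both $w_0$ and $w_1$, and $B$ is at both worlds a function of the digit, that is, a string of two bits. For two positions, or $n$, one could write one conjunct per position. The gadget needs one conjunct whatever the number of positions.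

\emph{Comparing strings across worlds.} Suppose that several worlds show strings in this way, and we want all worlds at which an element $f$ satisfies a shared predicate $E$ to show the same string. The direct formulation speaks about $f$ and about an element carrying a position at the same time, which needs two variables. Instead, $f$ memorizes one bit in a private predicate $Y$ that is constant along $R$, and the formula $\forall(E\to(Y\leftrightarrow\forall(H\to B)))$ compares this bit with the bit pointed to. Below $w_i$ this equates only the $i$-th bits, but any two worlds below $w_0$ can be transferred, together with $f$, to copies below $w_1$ that show the same strings. Lemma~\ref{lem:display} carries out both uses in general.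

\section{Large numbers and tilings}\label{sec:tiling}

Fix integers $n\ge3$ and $K\ge1$. Let $N_1=\{0,\dots,n-1\}$ and $N_{k+1}=\{0,1\}^{N_k}$. We identify $s\in N_{k+1}$ with the number $\sum_{p\in N_k}s(p)2^p$, so that $N_{k+1}=\{0,\dots,2^{|N_k|}-1\}$ and the members of $N_k$ serve as bit positions for the members of $N_{k+1}$. In $N_k$, the operations $+1$ and $-1$ are taken modulo $|N_k|$. Put $N=|N_K|=\exp^{K-1}(n)\ge3$. For $s\in N_{k+1}$ define the carry string $c_s\in N_{k+1}$ by $c_s(p)=1$ iff $s(p')=1$ for all $p'<p$. Binary increment, with $\oplus$ for addition modulo $2$, reads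
\begin{equation}\label{eq:inc}
(s+1)(p)=s(p)\oplus c_s(p),\qquad c_s(0)=1,\qquad c_s(p)=s(p-1)\wedge c_s(p-1)\quad(p\ne0).
\end{equation}
This includes the wrap-around: if all bits of $s$ are $1$, all carries are $1$ and $s+1=0$. The recursion refers only to the positions $p$ and $p-1$, so it can be checked with a pointer to $p$ and a second pointer to $p-1$.

An instance of the \emph{tiling problem} consists of $n,K$ in unary, a finite nonempty set $\mathcal T$ of tiles, relations $\mathrm{Hor},\mathrm{Ver}\subseteq\mathcal T^2$ and sets $I_0,I_1\subseteq\mathcal T$. A \emph{solution} is a map $\xi:N_K\times\mathbb N\to\mathcal T$ such that for all $p\in N_K$ and $i\in\mathbb N$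
\[
(\xi(p,i),\xi(p+1,i))\in\mathrm{Hor},\qquad(\xi(p,i),\xi(p,i+1))\in\mathrm{Ver},
\]
with $p+1$ taken modulo $N$, and such that $\xi(0,0)\in I_0$ and $\xi(p,0)\in I_1$ for $p\ne0$. So one tiles an infinite cylinder of circumference $N$. The cyclic and endless form is chosen because it has no boundary conditions except for the first row.

Our one-tape machines have cells $0,1,2,\dots$, start on cell $0$, may move left, move right or stay, and never move left from cell $0$.

\begin{lemma}\label{lem:tm}
Let $M$ be an always-halting deterministic one-tape Turing machine that decides $L$ and, on inputs of length $m$, stays within the cells $0,\dots,N-1$, where $N=\exp^{K-1}(n)\ge m+3$. From a word $z$ of length $m$ and from $n,K$ in unary one can compute, in time polynomial in $m+n+K$, a tiling instance with parameters $n,K$ that has a solution iff $z\in L$.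
\end{lemma}

\begin{proof}
Let $M_z$ be the machine that starts on the blank tape in a fresh state $q_{\mathrm{st}}$, writes $z$ and returns to cell $0$ (both hard-wired in $O(m+1)$ states), simulates $M$, and then loops forever on the spot if $M$ accepts and halts if $M$ rejects. It runs forever iff $z\in L$. Its head stays within the cells $0,\dots,N-1$, so we may regard these cells as a circular tape. Let $\Gamma$ be the tape alphabet with blank $\sqcup$, let $Q'$ be the set of non-halting states, and let $\Sigma=\Gamma\cup(Q'\times\Gamma)$; a symbol in $Q'\times\Gamma$ is a \emph{head}. A non-halting configuration is a map $\kappa:N_K\to\Sigma$ with exactly one head. Define a partial map $\delta:\Sigma^3\rightharpoonup\Sigma$ giving the next content of a cell with content $b$, left neighbor $a$ and right neighbor $c$. It is undefined if the window $(a,b,c)$ contains two or more heads, or a head whose transition leads to a halting state. Otherwise: if $b$ is a head whose transition writes $\gamma'$ and enters $q'$, then $\delta(a,b,c)$ is $(q',\gamma')$ if the head stays and $\gamma'$ if it moves; if $b\in\Gamma$, then $\delta(a,b,c)=(q',b)$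 when $a$ is a head moving right or $c$ is a head moving left into state $q'$, and $\delta(a,b,c)=b$ in the remaining cases. Let $\mathcal T$ be the domain of $\delta$, and let
\begin{gather*}
((a,b,c),(a',b',c'))\in\mathrm{Hor}\iff a'=b\text{ and }b'=c,\\
((a,b,c),(a',b',c'))\in\mathrm{Ver}\iff b'=\delta(a,b,c).
\end{gather*}
Let $I_0$ and $I_1$ consist of the tiles with middle component $(q_{\mathrm{st}},\sqcup)$ and $\sqcup$, respectively. As $M$ is fixed, $|\Sigma|=O(m+1)$ and the instance is computable in polynomial time.

If $M_z$ runs forever through configurations $\kappa_0,\kappa_1,\dots$, put $\xi(p,i)=(\kappa_i(p-1),\kappa_i(p),\kappa_i(p+1))$. Since $N\ge3$, the three cells of a window are distinct, so a window contains at most one head and lies in $\mathcal T$, and $\xi$ is a solution. Conversely, let $\xi$ be a solution and let $\kappa_i(p)$ be the middle component of $\xi(p,i)$. By Hor, $\xi(p,i)=(\kappa_i(p-1),\kappa_i(p),\kappa_i(p+1))$. The first-row condition says that $\kappa_0$ is the initial configuration of $M_z$. If $\kappa_i$ is the $i$-th configuration, then its transition does not halt, since $\delta$ is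 defined on the window around the head, and Ver says that $\kappa_{i+1}$ is the next configuration. So $M_z$ runs forever.
\end{proof}

\section{The reduction}\label{sec:formulas}

Fix a tiling instance. We construct formulas $\varphi,\psi$ that have no interpolant iff the instance has a solution.

\subsection{The intended picture}

The pointer gadget is stacked $K$ times along a \emph{spine} of worlds, marked by the shared predicate $U$. At spine depth $k$ a private pointer $H_k$ selects a number in $N_k$, the \emph{index} of the spine world, and $H_k^-$ selects the index minus one.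

For a pointer into $N_k$ to make sense, every element must carry a \emph{value} in $N_k$, and the value must be determined by shared predicates, so that bisimilar points have the same value. At level $1$ the value is written directly with predicates $D_0,\dots,D_{n-1}$. At level $k\ge2$ there are too many values for that, and we use \emph{displays}. A display of level $k$ is a world marked by $A_k$; it shows a number $\nu\in N_k$ by letting $B_k$ hold of exactly those elements whose level-$(k-1)$ value $p$ has $\nu(p)=1$. The level-$k$ value of an element at a world is the number shown by those successor displays in which the element satisfies $E_k$ (``equal''). To read a display of level $k$ one must know the level-$(k-1)$ values at the display itself, so it has displays of level $k-1$ as successors, and so on down to level $2$. Displays of level $K+1$ show a whole row of the tiling, with predicates $T_t$ in place of bits. Figure~\ref{fig:tree} shows the resulting frame.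

\begin{figure}[ht]
\centering
\begin{tikzpicture}[->,>=stealth,xscale=2.1,yscale=1.1]
\node (u0) at (0,0) {$u_\emptyset$};
\node (u1) at (1,0) {$u_{s_1}$};
\node (u2) at (2,0) {$u_{s_1s_2}$};
\node (u3) at (3,0) {$u_{s_1s_2s_3}$};
\node (a) at (2,-1) {$a_2^{\nu}$};
\node (b) at (3,-1) {$a_3^{\nu}$};
\node (c) at (3,-2) {$a_2^{\nu'}$};
\node (d) at (4,-1) {$a_4^{r}$};
\node (e) at (4,-2) {$a_3^{\nu}$};
\node (f) at (4,-3) {$a_2^{\nu'}$};
\draw (u0)--(u1); \draw (u1)--(u2); \draw (u2)--(u3);
\draw (u2)--(a); \draw (u3)--(b); \draw (b)--(c);
\draw (u3)--(d); \draw (d)--(e); \draw (e)--(f);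
\end{tikzpicture}
\caption{The frame of the model of $\varphi$ for $K=3$, with one representative of each kind of successor. The top row is the spine, which branches over $s_k\in N_k$ at step $k$. A display $a_k^\nu$ with $k\le K$ shows a number $\nu\in N_k$, and there is one for each $\nu$; a display $a_{K+1}^r$ shows a row $r$ of the tiling. The longest paths have $2K$ edges.}\label{fig:tree}
\end{figure}

Given the pointers at level $k-1$, the formula $\varphi$ has four tasks at level $k$. (i) At a display, $B_k$ must depend only on the level-$(k-1)$ value. (ii) All displays in which an element satisfies $E_k$ must show the same number; this is the comparison of Section~\ref{sec:pointer}, with a memory bit $Y_k$. (iii) Every number in $N_k$ must be the value of an element in $S_k$, since the proof of Proposition~\ref{prop:small}(c) starts from such an element. A short formula cannot list these numbers, so each display also shows $\nu+1$ by $B_k'$, with carries $C_k$, and requires an element satisfying $F_k$ (``following''), whose value is $\nu+1$. (iv) The pointer $H_k$ must consist of the elements of one value; a private predicate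 $Z_k$ stores the index as a bit string, against which the displays are compared.

\subsection{The formulas}

The set $\sigma$ of shared predicates consists of $D_i$ ($i<n$); $U$; $J$; $S_k,Q_k$ ($1\le k\le K$); $A_k,E_k,F_k$ ($2\le k\le K+1$); $B_k,B_k',C_k$ ($2\le k\le K$); and $T_t,T_t'$ ($t\in\mathcal T$). The predicates $H_k,H_k^-$ ($1\le k\le K$), $Y_k,Z_k$ ($2\le k\le K$) and $G_t$ ($t\in\mathcal T$) occur only in $\varphi$, and $\hat Q_k$ ($1\le k\le K$) only in $\psi$. We abbreviate
\begin{gather*}
\mathbf u=\forall U,\qquad\mathbf a_k=\forall A_k,\qquad\Box_{\mathbf u}\chi=\Box(\mathbf u\to\chi),\qquad\Box^*_k\chi=\bigwedge_{i=0}^{2K-k}\Box^i\chi,\\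
\mathrm{Rig}_k(P)=\bigwedge_{i=0}^{2K-k-1}\Box^i\,\forall\bigl((P\to\Box P)\wedge(\neg P\to\Box\neg P)\bigr),\qquad\pi=\bigwedge_{P\in\sigma}(P\vee\neg P),
\end{gather*}
and write $\Box^k_{\mathbf u}$ for the $k$-fold iterate of $\Box_{\mathbf u}$. The closed formulas
\[
o_1=\forall(H_1\to D_0),\qquad o_k=\forall\neg Z_k,\qquad\mu_k=\forall(B_k\leftrightarrow Z_k),\qquad\mu_k'=\forall(B_k'\leftrightarrow Z_k)\qquad(k\ge2)
\]
are meant to say that the level-$k$ index is $0$, that the display shows the index, and that the successor of the displayed number is the index.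

The formula $\psi$ is the $K$-fold nesting of $\eta^\circ$. Let $\eta_K=\top$,
\[
\eta_{k-1}=\forall(\Diamond\hat Q_k\to Q_k)\wedge\Diamond\bigl(\mathbf u\wedge\forall(S_k\to\hat Q_k)\wedge\eta_k\bigr)\quad(1\le k\le K),\qquad\psi=\neg(\eta_0\wedge\pi).
\]
The formula $\varphi$ is the conjunction of $\pi$ and the following formulas $(\varphi_0)$--$(\varphi_8)$.

\begin{description}
\item[$(\varphi_0)$ Bounded depth.] $\Box^{2K+1}\bot$. The language has no operator for ``all descendants''; with this bound, $\Box^*_k$ and $\mathrm{Rig}_k$ reach all descendants of a world at distance $k$ from the root.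
\item[$(\varphi_1)$ Level-$1$ values.] $\Box^*_0\forall(\text{exactly one }D_i\text{ holds})\wedge\bigwedge_{i<n}\mathrm{Rig}_0(D_i)$.
\item[$(\varphi_2)$ Selection.] $\Box_{\mathbf u}^{k-1}\forall\bigl(Q_k\to\Box(\mathbf u\wedge S_k\to H_k)\bigr)$ for $1\le k\le K$.
\item[$(\varphi_3)$ The level-$1$ pointer.] $\Box_{\mathbf u}\bigl[\bigwedge_{i<n}\exists(S_1\wedge D_i)\wedge\bigvee_{i<n}\bigl(\forall(H_1\leftrightarrow D_i)\wedge\forall(H_1^-\leftrightarrow D_{i-1\bmod n})\bigr)\bigr]$.
\item[$(\varphi_4)$ Pointers persist.] $\Box_{\mathbf u}^k(\mathrm{Rig}_k(H_k)\wedge\mathrm{Rig}_k(H_k^-))$ for $1\le k\le K$, and $\Box_{\mathbf u}^k\mathrm{Rig}_k(Z_k)$ for $2\le k\le K$.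
\item[$(\varphi_5)$ Displays of numbers.] $\Box_{\mathbf u}^{k-1}\bigl[\mathrm{Rig}_{k-1}(Y_k)\wedge\Box^*_{k-1}(\mathbf a_k\to\lambda_k)\bigr]$ for $2\le k\le K$, where $\lambda_k$ is the conjunction of
\begin{itemize}
\item[(L1)] $\forall(H_{k-1}\to P)\vee\forall(H_{k-1}\to\neg P)$ for $P\in\{B_k,B_k',C_k\}$,
\item[(L2)] $\forall(B_k'\leftrightarrow\neg(B_k\leftrightarrow C_k))$,
\item[(L3)] $o_{k-1}\to\forall(H_{k-1}\to C_k)$,
\item[(L4)] $\neg o_{k-1}\to\bigl(\forall(H_{k-1}\to C_k)\leftrightarrow\forall(H_{k-1}^-\to B_k\wedge C_k)\bigr)$,
\item[(L5)] $\forall\bigl(E_k\to(Y_k\leftrightarrow\forall(H_{k-1}\to B_k))\bigr)$,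
\item[(L6)] $\forall\bigl(F_k\to(Y_k\leftrightarrow\forall(H_{k-1}\to B_k'))\bigr)$.
\end{itemize}
Here (L1) is task (i), (L2)--(L4) are \eqref{eq:inc} at the position pointed to, and (L5), (L6) are the comparisons.
\item[$(\varphi_6)$ Displays below displays.] $\Box^*_0\bigl(\mathbf a_{k+1}\to\forall\Diamond(\mathbf a_k\wedge E_k)\bigr)$ for $2\le k\le K$.
\item[$(\varphi_7)$ The level-$k$ pointer.] For $2\le k\le K$, $\Box_{\mathbf u}^k$ applied to the conjunction of
\begin{itemize}
\item[(a)] $\forall\Diamond(\mathbf a_k\wedge E_k)$,\quad(b) $\Box(\mathbf a_k\to\exists F_k)$,\quad(c) $\forall(\Diamond(\mathbf a_k\wedge F_k)\to S_k)$,\quad(d) $\exists H_k$,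
\item[(e)] $\Box\forall\bigl(\mathbf a_k\wedge E_k\to(H_k\leftrightarrow\mu_k)\wedge(H_k^-\leftrightarrow\mu_k')\bigr)$.
\end{itemize}
Items (b), (c) serve task (iii), and (d), (e) serve task (iv).
\item[$(\varphi_8)$ Rows.] $\Box_{\mathbf u}^K$ applied to the conjunction of
\begin{itemize}
\item[(a)] $\bigwedge_t\mathrm{Rig}_K(G_t)$,\quad(b) $\Box^*_K(\mathbf a_{K+1}\to\lambda_{K+1})$,\quad(c) $\forall\Diamond(\mathbf a_{K+1}\wedge E_{K+1})$,
\item[(d)] $\Box(\mathbf a_{K+1}\to\exists F_{K+1})$,\quad(e) $\exists J$,\quad(f) $\forall\bigl(J\to\Box(\mathbf a_{K+1}\wedge E_{K+1}\to\iota)\bigr)$,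
\end{itemize}
where $\iota=\bigl(o_K\to\forall(H_K\to\bigvee_{t\in I_0}T_t)\bigr)\wedge\bigl(\neg o_K\to\forall(H_K\to\bigvee_{t\in I_1}T_t)\bigr)$ and $\lambda_{K+1}$ is the conjunction of
\begin{itemize}
\item[(R1)] $\forall(\text{exactly one }T_t\text{ and exactly one }T_t'\text{ hold})\wedge\bigvee_t\forall(H_K\to T_t)\wedge\bigvee_t\forall(H_K\to T_t')$,
\item[(R2)] $\bigwedge_t\bigl(\forall(H_K^-\to T_t)\to\forall(H_K\to\bigvee_{(t,t')\in\mathrm{Hor}}T_{t'})\bigr)$,
\item[(R3)] $\forall\bigwedge_t\bigl(T_t\to\bigvee_{(t,t')\in\mathrm{Ver}}T'_{t'}\bigr)$,
\item[(R4)] $\forall\bigl(E_{K+1}\to\bigwedge_t(G_t\leftrightarrow\forall(H_K\to T_t))\bigr)$,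
\item[(R5)] $\forall\bigl(F_{K+1}\to\bigwedge_t(G_t\leftrightarrow\forall(H_K\to T_t'))\bigr)$.
\end{itemize}
A display of level $K+1$ shows a row by the $T_t$ and the row above it by the $T_t'$; the $G_t$ memorize one tile, as $Y_k$ memorizes one bit; $J$ marks elements attached to the first row.
\end{description}

Both formulas are computable in time polynomial in $n+K+|\mathcal T|$, and because of $\pi$ their common predicates are exactly those of $\sigma$. The modal depth of $\psi$ is $K$. The modal depth of $\varphi$ is $2K+1$: this value is attained by $(\varphi_0)$ and bounds $(\varphi_6)$, and the other conjuncts have depth at most $2K$, because $\Box_{\mathbf u}^k$ has depth $k$ while $\Box^*_k$ and $\mathrm{Rig}_k$ have depth $2K-k$. All conjuncts $(\varphi_i)$, and all formulas in the scope of the prefixes $\Box_{\mathbf u}^k$ and $\Box_k^*$, are closed, and so are the $\eta_k$.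

\begin{remark}
On its own, $\varphi$ forces nothing: it holds at a single world without successors where $D_0$ holds of everything and all other predicates are empty. It is the bisimulation with a model of $\eta_0$ that creates the spine and activates the conditions.
\end{remark}

\begin{lemma}\label{lem:valid}
$\varphi\to\psi$ is valid.
\end{lemma}

\begin{proof}
Suppose $u_0\models\varphi\wedge\eta_0$. By $\eta_0$ there is a successor $u_1\models\mathbf u$ at which all $S_1$-elements are in $\hat Q_1$; these elements are in $Q_1$ at $u_0$, hence in $H_1$ at $u_1$ by $(\varphi_2)$. By $(\varphi_3)$, $H_1$ coincides at $u_1$ with some $D_i$, and there are elements in $S_1\wedge D_0$ and in $S_1\wedge D_1$. Both are in $D_i$, so $(\varphi_1)$ gives $i=0$ and $i=1$.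
\end{proof}

\begin{proposition}\label{prop:reduction}
The tiling instance has a solution iff there is no interpolant for $\varphi,\psi$.
\end{proposition}

The two directions are proved in the next two sections.

\section{From a tiling to bisimilar models}\label{sec:models}

Let $\xi$ be a solution with rows $r_i=\xi(\cdot,i):N_K\to\mathcal T$, and let $\mathcal R=\{r_i:i\in\mathbb N\}$. A row may occur at several heights, so for each $r\in\mathcal R$ we fix one $i$ with $r=r_i$ and put $r^+=r_{i+1}\in\mathcal R$. Then $(r(p-1),r(p))\in\mathrm{Hor}$ and $(r(p),r^+(p))\in\mathrm{Ver}$ for all $p\in N_K$. We build models $\mathfrak M$ of $\varphi$ and $\mathfrak N$ of $\neg\psi$ with the common domain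
\[
\Delta=N_1\times\dots\times N_K\times\mathcal R\times\{0,1\}^K,\qquad d=(x_1(d),\dots,x_K(d),r(d),q_1(d),\dots,q_K(d)).
\]
The $x_k(d)$ are the values of $d$, and the bits $q_k(d)$ play the role of $q$ in Proposition~\ref{prop:small}(b): flipping $q_k$ flips $S_k$ at spine depth $k$, which is the freedom needed for (dom).

\subsection{The models}

The frame of $\mathfrak M$ is a tree (Figure~\ref{fig:tree}). Its \emph{spine worlds} are $u_{s_1\dots s_k}$ with $0\le k\le K$ and $s_i\in N_i$; the number $k$ is the \emph{depth}, and for $k<K$ the worlds $u_{s_1\dots s_ks_{k+1}}$ are successors of $u_{s_1\dots s_k}$. All other worlds are \emph{displays} and have a level and a label. For $2\le k\le K$, every spine world of depth $k$ and every display of level $k+1$ has one successor $a_k^\nu$ of level $k$ for each label $\nu\in N_k$. Every spine world of depth $K$ has in addition one successor $a_{K+1}^r$ of level $K+1$ for each label $r\in\mathcal R$. Displays with different parents are different worlds, although the notation hides the parent. The frame of $\mathfrak N$ is defined in the same way, except that its spine worlds are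 $u'_{\varepsilon_1\dots\varepsilon_k}$ with $\varepsilon_i\in\{+,-\}$.

Predicates are false wherever they are not mentioned. The shared predicates are interpreted in both models as follows.
\begin{itemize}
\item At all worlds, $D_i(d)$ iff $x_1(d)=i$. At spine worlds $U$ holds of all elements, and at displays of level $k$ the predicate $A_k$ holds of all elements.
\item At spine worlds of depth $k-1$ ($1\le k\le K$), $Q_k(d)$ iff $q_k(d)=1$. At spine worlds of depth $K$, $J(d)$ iff $r(d)=r_0$.
\item At $u_{s_1\dots s_k}$ with $k\ge1$, $S_k(d)$ iff ($q_k(d)=1\Leftrightarrow x_k(d)=s_k$). At $u'_{\varepsilon_1\dots\varepsilon_k}$ with $k\ge1$, $S_k(d)$ iff ($q_k(d)=1\Leftrightarrow\varepsilon_k=+$).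
\item At $a_k^\nu$ with $2\le k\le K$ and parent $w$: $E_k(d)$ iff $x_k(d)=\nu$; $F_k(d)$ iff $w$ is a spine world, $x_k(d)=\nu+1$ and $S_k$ holds at $(w,d)$; and, with $p=x_{k-1}(d)$, $B_k(d)$ iff $\nu(p)=1$, $B_k'(d)$ iff $(\nu+1)(p)=1$, $C_k(d)$ iff $c_\nu(p)=1$.
\item At $a_{K+1}^r$: $E_{K+1}(d)$ iff $r(d)=r$; $F_{K+1}(d)$ iff $r(d)=r^+$; $T_t(d)$ iff $r(x_K(d))=t$; $T_t'(d)$ iff $r^+(x_K(d))=t$.
\end{itemize}
A \emph{descendant} of a world is a world reachable from it in zero or more steps. The private predicates of $\varphi$ are interpreted in $\mathfrak M$ as follows.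
\begin{itemize}
\item At all descendants of $u_{s_1\dots s_k}$, $k\ge1$: $H_k(d)$ iff $x_k(d)=s_k$; $H_k^-(d)$ iff $x_k(d)+1=s_k$; and for $k\ge2$, $Z_k(d)$ iff $s_k(x_{k-1}(d))=1$.
\item At all descendants of $u_{s_1\dots s_{k-1}}$, $2\le k\le K$: $Y_k(d)$ iff $x_k(d)(s_{k-1})=1$.
\item At all descendants of $u_{s_1\dots s_K}$: $G_t(d)$ iff $r(d)(s_K)=t$.
\end{itemize}
This is well defined because a world of the tree descends from at most one spine world of each depth. In $\mathfrak N$, let $\hat Q_k(d)$ hold iff $q_k(d)=1$, at all worlds.

\subsection{The root of $\mathfrak N$ satisfies $\neg\psi$}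

Use the path $u'_\emptyset,u'_+,u'_{++},\dots$ and downward induction on $k$. At the world of depth $k-1$ on this path, $\Diamond\hat Q_k$ at $d$ implies $q_k(d)=1$, that is, $Q_k(d)$. At its successor on the path, $\mathbf u$ holds, $S_k(d)$ iff $q_k(d)=1$ iff $\hat Q_k(d)$, and $\eta_k$ holds by induction. So $u'_\emptyset\models\eta_0\wedge\pi$ at every element.

\subsection{The root of $\mathfrak M$ satisfies $\varphi$}

The formula $\mathbf u$ holds exactly at spine worlds and $\mathbf a_k$ exactly at displays of level $k$, so $\Box_{\mathbf u}^k$ evaluated at $u_\emptyset$ refers exactly to the spine worlds of depth $k$. Each coordinate of $\Delta$ takes all its values independently of the others. In particular $H_k$ and $H_k^-$ are nonempty at the descendants of $u_{s_1\dots s_k}$, and $o_k$ holds at such a descendant iff $s_k=0$: for $k=1$ because $H_1$ is the nonempty set of all $d$ with $x_1(d)=s_1$, and for $k\ge2$ because $Z_k$ is empty iff all bits of $s_k$ vanish.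

$(\varphi_0)$ A path from the root uses at most $K$ spine edges and one edge into a display of level at most $K+1$, and then the level drops by one at each step until level $2$. The length is at most $K+1+(K-1)=2K$.

$(\varphi_1)$, $(\varphi_4)$ and the $\mathrm{Rig}$-conjuncts of $(\varphi_5)$, $(\varphi_8)$ hold because the predicates in question were defined by the same condition on $d$ at all descendants of the relevant spine world.

$(\varphi_2)$ If $Q_k(d)$ holds at $u_{s_1\dots s_{k-1}}$ and $S_k(d)$ at $u_{s_1\dots s_k}$, then $q_k(d)=1$ and so $x_k(d)=s_k$, which is $H_k(d)$.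

$(\varphi_3)$ At $u_{s_1}$, an element with $x_1=i$ and with $q_1=1$ iff $i=s_1$ satisfies $S_1\wedge D_i$. The disjunct with $i=s_1$ holds.

$(\varphi_5)$ Let $a_k^\nu$ be a descendant of $u_{s_1\dots s_{k-1}}$ and put $p=s_{k-1}$. The elements of $H_{k-1}$ are those with $x_{k-1}=p$, and those of $H_{k-1}^-$ are those with $x_{k-1}=p-1$. As $B_k,B_k',C_k$ depend only on $x_{k-1}$, (L1) holds, and $\forall(H_{k-1}\to B_k)$, $\forall(H_{k-1}\to B_k')$, $\forall(H_{k-1}\to C_k)$ say that $\nu(p)=1$, $(\nu+1)(p)=1$, $c_\nu(p)=1$, while $\forall(H_{k-1}^-\to B_k\wedge C_k)$ says that $\nu(p-1)=c_\nu(p-1)=1$. So (L2)--(L4) are the three parts of \eqref{eq:inc}. If $E_k(d)$, then $x_k(d)=\nu$ and $Y_k(d)$ iff $\nu(p)=1$, which is (L5). If $F_k(d)$, then $x_k(d)=\nu+1$ and $Y_k(d)$ iff $(\nu+1)(p)=1$, which is (L6).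

$(\varphi_6)$ and $(\varphi_7)$(a): the successor $a_k^{x_k(d)}$ has $E_k(d)$.

$(\varphi_7)$(b)--(e) at $u_{s_1\dots s_k}$. At a successor $a_k^\nu$, take $d$ with $x_k(d)=\nu+1$ and with $q_k(d)$ chosen so that $S_k(d)$ holds at $u_{s_1\dots s_k}$; then $F_k(d)$, which gives (b). Item (c) is part of the definition of $F_k$, and (d) was noted above. For (e), let $E_k(d)$ hold at $a_k^\nu$, so $x_k(d)=\nu$. Since $x_{k-1}$ takes all values, $\mu_k$ holds there iff $\nu=s_k$, that is, iff $H_k(d)$, and $\mu_k'$ holds iff $\nu+1=s_k$, that is, iff $H_k^-(d)$.

$(\varphi_8)$ at $u_{s_1\dots s_K}$, with $p=s_K$. The descendants of level $K+1$ are the successors $a_{K+1}^r$. At such a world, $d$ satisfies exactly $T_{r(x_K(d))}$ and $T'_{r^+(x_K(d))}$. Hence $\forall(H_K\to T_t)$, $\forall(H_K\to T_t')$, $\forall(H_K^-\to T_t)$ hold iff $t=r(p)$, $t=r^+(p)$, $t=r(p-1)$, respectively. This gives (R1); (R2) follows from $(r(p-1),r(p))\in\mathrm{Hor}$ and (R3) from $(r(p'),r^+(p'))\in\mathrm{Ver}$ for all $p'$. If $E_{K+1}(d)$, then $r(d)=r$ and $G_t(d)$ iff $t=r(p)$, which is (R4); if $F_{K+1}(d)$, then $r(d)=r^+$ and $G_t(d)$ iff $t=r^+(p)$, which is (R5). For (c) use the successor $a_{K+1}^{r(d)}$; (d) holds because $r^+\in\mathcal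 R$, and (e) because $r_0\in\mathcal R$. For (f), if $J(d)$ holds at the spine world and $E_{K+1}(d)$ at $a_{K+1}^r$, then $r=r_0$; all $H_K$-elements satisfy $T_{r_0(p)}$, and $r_0(p)$ lies in $I_0$ if $p=0$, when $o_K$ holds, and in $I_1$ otherwise.

\subsection{The bisimulation}

Let $\beta$ consist of the following pairs of a point of $\mathfrak M$ and a point of $\mathfrak N$.
\begin{itemize}
\item[(i)] $(u,d)\,\beta\,(u',d')$ for spine worlds of equal depth $k$, if $x_i(d)=x_i(d')$ for all $i$, $r(d)=r(d')$, $q_i(d)=q_i(d')$ for all $i>k$, and, when $k\ge1$, $S_k$ agrees at the two points.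
\item[(ii)] $(a,d)\,\beta\,(a',d')$ for displays of equal level $k$ and equal label whose parents are both spine worlds or both displays, if $x_i(d)=x_i(d')$ for all $i<k$ and $E_k,F_k$ agree at the two points.
\end{itemize}

(atom) In case (i) the shared predicates that can hold are $D_i,U,S_k,Q_{k+1},J$, determined by $x_1$, the condition on $S_k$, $q_{k+1}$ and $r$. In case (ii) they are $D_i,A_k,E_k,F_k$ and the predicates $B_k,B_k',C_k$ or $T_t,T_t'$, which are determined by the label and $x_{k-1}$; and $x_1$ agrees since $k\ge2$.

(dom) Let $e$ be an element on either side; we find its partner $e'$ on the other side. In case (i), let $e'=e$ if $k=0$; if $k\ge1$, let $e'$ agree with $e$ except that $q_k(e')$ is chosen to make $S_k$ agree, which is possible because in both models flipping $q_k$ flips $S_k$. In case (ii) with $k\le K$ and spine parents $w,w'$, which both have depth $k$, choose $q_k(e')$ so that $S_k$ agrees at the parents; then $E_k$ and $F_k$ agree at $a,a'$. If the parents are displays, $F_k$ is empty and $E_k$ depends only on $x_k$ and the label; if $k=K+1$, $E_k$ and $F_k$ depend only on $r(e)$ and the label.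 In both cases $e'=e$ works.

(mod) In case (i), a display successor on either side is matched by the display successor with the same level and label; both parents are spine worlds, and $E$ and $F$ agree because $x_k$, $S_k$ and $r$ agree. A spine successor $u_{s_1\dots s_{k+1}}$ is matched by $u'_{\varepsilon_1\dots\varepsilon_{k+1}}$ with $\varepsilon_{k+1}=+$ iff $x_{k+1}(d)=s_{k+1}$; since $q_{k+1}(d)=q_{k+1}(d')$, the predicate $S_{k+1}$ agrees. Conversely, given $\varepsilon_{k+1}$, take $s_{k+1}=x_{k+1}(d)$ if $\varepsilon_{k+1}=+$ and any $s_{k+1}\ne x_{k+1}(d)$ otherwise, which exists as $|N_{k+1}|\ge2$. In case (ii) there are no successors if $k=2$. If $k\ge3$, the successor $a_{k-1}^\nu$ on one side is matched by the successor $a_{k-1}^\nu$ on the other: both parents are displays, $F_{k-1}$ is empty, and $E_{k-1}$ agrees because $x_{k-1}$ does.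

Since $(u_\emptyset,d)\,\beta\,(u'_\emptyset,d)$ for every $d$, Lemma~\ref{lem:criterion} shows that $\varphi,\psi$ have no interpolant.

\section{From bisimilar models to a tiling}\label{sec:extract}

Suppose there is no interpolant. By Lemma~\ref{lem:criterion} there are models $\mathfrak M,\mathfrak N$ and worlds $u_0\models\varphi$ in $\mathfrak M$ and $v_0\models\eta_0$ in $\mathfrak N$ with $u_0\approx v_0$. These models are arbitrary, and we must recover from them the structure that was built in by hand in Section~\ref{sec:models}. The relations $\sim$ and $\approx$ refer to $\sigma$, and $\Delta$ is the domain of $\mathfrak M$.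

\subsection{The spine}

Unfolding $\eta_0$, fix a path $v_0Rv_1R\cdots Rv_K$ in $\mathfrak N$ with $v_k\models\mathbf u$ for $k\ge1$, $v_k\models\forall(S_k\to\hat Q_k)$ and $v_{k-1}\models\forall(\Diamond\hat Q_k\to Q_k)$. Then for $1\le k\le K$ and all elements $e$ of $\mathfrak N$,
\begin{equation}\label{eq:SQ}
(v_k,e)\models S_k\ \Longrightarrow\ (v_{k-1},e)\models Q_k .
\end{equation}
Let $\mathcal W_0=\{u_0\}$, and for $1\le k\le K$ let $\mathcal W_k$ be the set of worlds $w$ of $\mathfrak M$ such that $w\approx v_k$ and $w$ is a successor of some member of $\mathcal W_{k-1}$. Members of $\mathcal W_k$ are $\approx$-equivalent to each other, and for $k\ge1$ they satisfy $\mathbf u$, as $v_k$ does. Each $\mathcal W_k$ is nonempty: transfer the edge $v_{k-1}Rv_k$ to a member of $\mathcal W_{k-1}$ by Lemma~\ref{lem:transfer}. A world $w\in\mathcal W_k$ is reached from $u_0$ in $k$ steps through $\mathbf u$-worlds, so it satisfies the formulas in the scope of $\Box_{\mathbf u}^k$ in $\varphi$. By $(\varphi_0)$, every path from $w$ has length at most $2K-k$. Hence $\Box_k^*\chi$ at $w$ says that $\chi$ holds at all descendants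 of $w$, and $\mathrm{Rig}_k(P)$ at $w$ says that $P$ holds of the same elements at all descendants of $w$; we say that $P$ is \emph{rigid below} $w$.

\subsection{Values}

For points and worlds of either model we define partial functions into $N_k$, by recursion on $k$ and using shared predicates only.
\begin{itemize}
\item $\mathrm{val}_1(w,f)=i$ iff $D_i$ is the only one of $D_0,\dots,D_{n-1}$ true at $(w,f)$.
\item For $2\le k\le K$: $\mathrm{str}_k(a)=s$ iff $\mathrm{val}_{k-1}(a,g)$ is defined for all elements $g$, these values exhaust $N_{k-1}$, and for all $g$, $B_k$ holds at $(a,g)$ iff $s(\mathrm{val}_{k-1}(a,g))=1$.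
\item For $2\le k\le K$: $\mathrm{val}_k(w,f)=s$ iff $w$ has a successor $a\models\mathbf a_k$ with $(a,f)\models E_k$, and every such $a$ has $\mathrm{str}_k(a)=s$.
\end{itemize}
The number $s$ is unique when it exists; for $\mathrm{str}_k$ this is so because all positions occur.

\begin{lemma}[Invariance]\label{lem:inv}
If $(w,f)\sim(w',f')$ and $\mathrm{val}_k(w,f)=s$, then $\mathrm{val}_k(w',f')=s$. If $a\approx a'$ and $\mathrm{str}_k(a)=s$, then $\mathrm{str}_k(a')=s$.
\end{lemma}

\begin{proof}
Induction on $k$. For $\mathrm{val}_1$ this is (atom). For $\mathrm{str}_k$: every $g'$ has a partner $g$ with $(a,g)\sim(a',g')$, so $\mathrm{val}_{k-1}(a',g')=\mathrm{val}_{k-1}(a,g)$ by induction and $B_k$ agrees at the two points; every $g$ has a partner $g'$, so all values occur at $a'$. For $\mathrm{val}_k$: a successor $a\models\mathbf a_k$ of $w$ with $(a,f)\models E_k$ is matched by a successor $a'$ of $w'$ with $(a,f)\sim(a',f')$, so $a'\models\mathbf a_k$ and $(a',f')\models E_k$. Conversely every such $a'$ is matched by such an $a$, and $\mathrm{str}_k(a')=\mathrm{str}_k(a)=s$ since $a\approx a'$.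
\end{proof}

\subsection{Pointers at all levels}

\begin{lemma}\label{lem:pointer}
For $1\le k\le K$ the following hold.
\begin{itemize}
\item[$(\mathrm{I}_k)$] If $v\in\mathcal W_k$, and $y=v$ or $y$ is a descendant of $v$ with $y\models\mathbf a_{k+1}$, then $\mathrm{val}_k(y,g)$ is defined and equals $\mathrm{val}_k(v,g)$ for all $g\in\Delta$.
\item[$(\mathrm{II}_k)$] If $v\in\mathcal W_k$ and $s\in N_k$, there is $f\in\Delta$ with $(v,f)\models S_k$ and $\mathrm{val}_k(v,f)=s$.
\item[$(\mathrm{III}_k)$] If $v\in\mathcal W_k$, there is $s\in N_k$ such that for all $g\in\Delta$: $(v,g)\models H_k$ iff $\mathrm{val}_k(v,g)=s$, and $(v,g)\models H_k^-$ iff $\mathrm{val}_k(v,g)+1=s$; moreover $v\models o_k$ iff $s=0$. This $s$, unique by $(\mathrm{II}_k)$, is the \emph{index} $\mathrm{ind}(v)$.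
\item[$(\mathrm{IV}_k)$] For every $w\in\mathcal W_{k-1}$ and $s\in N_k$ there is a successor $v\in\mathcal W_k$ of $w$ with $\mathrm{ind}(v)=s$.
\end{itemize}
\end{lemma}

The proof is by induction on $k$ and has three parts: $(\mathrm{IV}_k)$ follows from $(\mathrm I_k)$--$(\mathrm{III}_k)$; the statements at level $k-1$ make displays of level $k$ behave correctly (Lemma~\ref{lem:display}); and this yields $(\mathrm I_k)$--$(\mathrm{III}_k)$. For $k=1$, $(\mathrm I_1)$ follows from $(\varphi_1)$, and $(\mathrm{II}_1)$, $(\mathrm{III}_1)$ follow from $(\varphi_3)$ and $(\varphi_1)$; the claim on $o_1=\forall(H_1\to D_0)$ uses that $H_1$ is nonempty by $(\mathrm{II}_1)$.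

\begin{proof}[Proof of $(\mathrm{IV}_k)$ from $(\mathrm I_k)$--$(\mathrm{III}_k)$]
This is the only place where $\mathfrak N$ is used beyond the definition of the sets $\mathcal W_k$. Take any $v^0\in\mathcal W_k$ and, by $(\mathrm{II}_k)$, an element $f^0$ with $(v^0,f^0)\models S_k$ and $\mathrm{val}_k(v^0,f^0)=s$. Since $v^0\approx v_k$, there is $f'$ in $\mathfrak N$ with $(v_k,f')\sim(v^0,f^0)$, so $(v_k,f')\models S_k$ and $\mathrm{val}_k(v_k,f')=s$. We now step back along $v_{k-1}Rv_k$ with the same element $f'$, which is where constant domains matter: by \eqref{eq:SQ}, $(v_{k-1},f')\models Q_k$. Since $w\approx v_{k-1}$, Lemma~\ref{lem:transfer} gives $f$ with $(w,f)\sim(v_{k-1},f')$ and a successor $v$ of $w$ with $(v,f)\sim(v_k,f')$. Then $v\in\mathcal W_k$, $(w,f)\models Q_k$ and $(v,f)\models\mathbf u\wedge S_k$, so $(v,f)\models H_k$ by $(\varphi_2)$ at $w$. As $\mathrm{val}_k(v,f)=s$, $(\mathrm{III}_k)$ gives $\mathrm{ind}(v)=s$.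
\end{proof}

Now let $2\le k\le K+1$ and assume $(\mathrm I_{k-1})$--$(\mathrm{IV}_{k-1})$. For $w\in\mathcal W_{k-1}$, a \emph{$k$-display under $w$} is a descendant $a$ of $w$ with $a\models\mathbf a_k$. It satisfies $\lambda_k$ by $(\varphi_5)$ or $(\varphi_8)$(b) at $w$. By $(\mathrm I_{k-1})$ and $(\mathrm{II}_{k-1})$, $\mathrm{val}_{k-1}(a,g)=\mathrm{val}_{k-1}(w,g)$ for all $g$, and these values exhaust $N_{k-1}$; we call $\mathrm{val}_{k-1}(a,g)$ the \emph{position} of $g$ at $a$. By $(\mathrm{IV}_{k-1})$ and $\mathcal W_{k-2}\ne\emptyset$, we can fix for each $p\in N_{k-1}$ a world $w_p\in\mathcal W_{k-1}$ with $\mathrm{ind}(w_p)=p$. Every $w\in\mathcal W_{k-1}$ satisfies $w\approx w_p$, so by Lemma~\ref{lem:transfer} every $k$-display $a$ under $w$ has a \emph{copy} $a'\approx a$ that is a $k$-display under $w_p$. The \emph{data predicates} of level $k$ are $B_k,B_k',C_k$ if $k\le K$, and $T_t,T_t'$ ($t\in\mathcal T$) if $k=K+1$.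

\begin{lemma}[Displays]\label{lem:display}
Let $2\le k\le K+1$ and assume $(\mathrm I_{k-1})$--$(\mathrm{IV}_{k-1})$. Let $w\in\mathcal W_{k-1}$ and $p\in N_{k-1}$.
\begin{enumerate}
\item[(1)] At a $k$-display $a$ under $w_p$, $H_{k-1}$ holds exactly of the elements with position $p$ and $H_{k-1}^-$ exactly of those with position $p-1$; both sets are nonempty; and $a\models o_{k-1}$ iff $p=0$.
\item[(2)] At a $k$-display $a$ under $w$, the truth of a data predicate $P$ at $(a,g)$ depends only on the position of $g$, and so defines a function $P^a:N_{k-1}\to\{0,1\}$. If $a\approx a^*$ are $k$-displays under members of $\mathcal W_{k-1}$, then $P^a=P^{a^*}$. If $k\le K$, then $\mathrm{str}_k(a)=B_k^a$.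
\item[(3)] Let $a,a^*$ be $k$-displays under $w$ and let $(a,f)\models E_k$. For $k\le K$: if $(a^*,f)\models E_k$ then $B_k^a=B_k^{a^*}$, and if $(a^*,f)\models F_k$ then $B_k^a=(B_k')^{a^*}$. For $k=K+1$: if $(a^*,f)\models E_k$ then $T_t^a=T_t^{a^*}$ for all $t$, and if $(a^*,f)\models F_k$ then $T_t^a=(T_t')^{a^*}$ for all $t$.
\item[(4)] If $k\le K$ and $a$ is a $k$-display under $w$, then $(B_k')^a=B_k^a+1$ in $N_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By $(\mathrm{III}_{k-1})$ the claims hold at $w_p$ in terms of $\mathrm{val}_{k-1}(w_p,\cdot)$, which is the position at $a$. The predicates $H_{k-1},H_{k-1}^-$ are rigid below $w_p$ by $(\varphi_4)$. The formula $o_{k-1}$ is built from $H_1$ and $D_0$, or from $Z_{k-1}$, under a quantifier, and these predicates are rigid below $w_p$ by $(\varphi_4)$ and $(\varphi_1)$, so $o_{k-1}$ has the same truth value at $a$ and $w_p$. Nonemptiness holds because all positions occur.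

(2) Let $g_1,g_2$ have the same position $p'$ at $a$. Take a copy $a'$ of $a$ under $w_{p'}$ and elements $g_i'$ with $(a,g_i)\sim(a',g_i')$. By Lemma~\ref{lem:inv} both $g_i'$ have position $p'$ at $a'$, so both are in $H_{k-1}$ by (1). For $k\le K$, (L1) at $a'$ shows that $P$ agrees on $g_1',g_2'$. For $k=K+1$, (R1) shows that both satisfy the same $T_t$ and no other, and the same $T'_{t'}$ and no other. Since $P$ is shared, it agrees at $(a,g_1)$ and $(a,g_2)$. If $a\approx a^*$, pick $g$ with a given position at $a$ and a partner $g^*$; position and $P$ agree, so $P^a=P^{a^*}$. The last claim is the definition of $\mathrm{str}_k$.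

(3) Fix a position $p'$; we show that the two functions agree at $p'$. By Lemma~\ref{lem:transfer} there are one element $f'$ with $(w,f)\sim(w_{p'},f')$ and $k$-displays $a_1,a_1^*$ under $w_{p'}$ with $(a,f)\sim(a_1,f')$ and $(a^*,f)\sim(a_1^*,f')$. Let $k\le K$. By (1) and (2), $\forall(H_{k-1}\to P)$ holds at a $k$-display $b$ under $w_{p'}$ iff $P^b(p')=1$. So (L5) says that $(a_1,f')\models Y_k$ iff $B_k^{a_1}(p')=1$, and (L5), respectively (L6), says that $(a_1^*,f')\models Y_k$ iff $B_k^{a_1^*}(p')=1$, respectively $(B_k')^{a_1^*}(p')=1$. As $Y_k$ is rigid below $w_{p'}$ by $(\varphi_5)$, the two bits are equal, and by (2) they are the bits of $a$ and $a^*$ at $p'$. For $k=K+1$, fix $t$ and repeat the argument with $G_t$, rigid by $(\varphi_8)$(a), in place of $Y_k$, with $T_t,T_t'$ in place of $B_k,B_k'$, and with (R4), (R5) in place of (L5), (L6).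

(4) By (L2) at $a$, $(B_k')^a=B_k^a\oplus C_k^a$ pointwise. For a position $p'$, take a copy $a'$ of $a$ under $w_{p'}$; it has the same functions as $a$. If $p'=0$, then $a'\models o_{k-1}$ by (1), and (L3) gives $C_k^a(0)=1$. If $p'\ne0$, then (L4) and (1) give $C_k^a(p')=1$ iff $B_k^a(p'-1)=C_k^a(p'-1)=1$. So $C_k^a$ satisfies the carry recursion for $B_k^a$, and \eqref{eq:inc} applies.
\end{proof}

\begin{proof}[Proof of $(\mathrm I_k)$--$(\mathrm{III}_k)$ for $2\le k\le K$]
Let $v\in\mathcal W_k$ be a successor of $w\in\mathcal W_{k-1}$. Every descendant of $v$ satisfying $\mathbf a_k$ is a $k$-display under $w$. For $g\in\Delta$, call a world $a\models\mathbf a_k$ with $(a,g)\models E_k$ a \emph{witness for $g$}.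

$(\mathrm I_k)$ Let $y=v$ or let $y$ be a descendant of $v$ with $y\models\mathbf a_{k+1}$. By $(\varphi_7)$(a), respectively $(\varphi_6)$, $y$ has a successor that is a witness for $g$. By Lemma~\ref{lem:display}(2),(3), all witnesses for $g$ among the descendants of $v$ have a defined $\mathrm{str}_k$, and it is the same for all of them. So $\mathrm{val}_k(y,g)$ is defined and does not depend on $y$.

$(\mathrm{II}_k)$ We show that for every $g$ there is $f$ with $(v,f)\models S_k$ and $\mathrm{val}_k(v,f)=\mathrm{val}_k(v,g)+1$; iterating $|N_k|$ times runs through the cyclic set $N_k$. Let the successor $a$ of $v$ be a witness for $g$. By $(\varphi_7)$(b) there is $f$ with $(a,f)\models F_k$, and $(v,f)\models S_k$ by (c). Let the successor $a^+$ of $v$ be a witness for $f$. By Lemma~\ref{lem:display}(3),(4),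
\[
\mathrm{val}_k(v,f)=B_k^{a^+}=(B_k')^a=B_k^a+1=\mathrm{val}_k(v,g)+1 .
\]

$(\mathrm{III}_k)$ Let $\rho(e)=\mathrm{val}_{k-1}(w,e)$; this is the position of $e$ at every $k$-display under $w$, and $\rho$ maps onto $N_{k-1}$. By $(\varphi_7)$(d) there is $f$ with $(v,f)\models H_k$; put $s=\mathrm{val}_k(v,f)$. We first identify $Z_k$. Let the successor $a$ of $v$ be a witness for $f$, so $B_k^a=s$. By rigidity $(a,f)\models H_k$, so $a\models\mu_k$ by (e), and $Z_k$ holds at $(a,e)$ iff $s(\rho(e))=1$. Since $Z_k$ is rigid below $v$, the same is true at all descendants of $v$. In particular $v\models\forall\neg Z_k$ iff all bits of $s$ vanish, that is, iff $s=0$. Now let $g$ be arbitrary, $x=\mathrm{val}_k(v,g)$, and let the successor $a$ of $v$ be a witness for $g$. Then $B_k^a=x$ and $(B_k')^a=x+1$, so, as $\rho$ is onto, $a\models\mu_k$ iff $x=s$, and $a\models\mu_k'$ iff $x+1=s$. By (e) and rigidity of $H_k,H_k^-$ below $v$, we get $(v,g)\models H_k$ iff $x=s$, and $(v,g)\models H_k^-$ iff $x+1=s$.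
\end{proof}

This completes the proof of Lemma~\ref{lem:pointer}.

\subsection{Reading off the tiling}

We use Lemma~\ref{lem:display} with $k=K+1$, so the positions are the members of $N_K$ and $w_p\in\mathcal W_K$ has index $p$. For a $(K+1)$-display $a$ under a member of $\mathcal W_K$, let $\mathrm{row}(a)(p)$ and $\mathrm{row}'(a)(p)$ be the unique tiles $t,t'$ with $T_t^a(p)=1$ and $(T'_{t'})^a(p)=1$; they exist and are unique by (R1), since every position occurs. Copies have the same $\mathrm{row}$ and $\mathrm{row}'$.

Fix $w\in\mathcal W_K$. By $(\varphi_8)$(e) choose $f_0$ with $(w,f_0)\models J$. Given $f_i$, choose by (c) a successor $a_i\models\mathbf a_{K+1}$ of $w$ with $(a_i,f_i)\models E_{K+1}$, and by (d) an element $f_{i+1}$ with $(a_i,f_{i+1})\models F_{K+1}$. Put $\xi(p,i)=\mathrm{row}(a_i)(p)$.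

\emph{Vertical condition.} The element $f_{i+1}$ satisfies $E_{K+1}$ at $a_{i+1}$ and $F_{K+1}$ at $a_i$, so $\mathrm{row}(a_{i+1})=\mathrm{row}'(a_i)$ by Lemma~\ref{lem:display}(3). Applying (R3) at $a_i$ to an element with position $p$ gives $(\mathrm{row}(a_i)(p),\mathrm{row}'(a_i)(p))\in\mathrm{Ver}$.

\emph{Horizontal condition.} Let $p\in N_K$ and let $a'$ be a copy of $a_i$ under $w_p$. By Lemma~\ref{lem:display}(1), the $H_K^-$-elements at $a'$ are those with position $p-1$, and they all satisfy $T_t$ for $t=\xi(p-1,i)$. By (R2), an $H_K$-element, which exists and has position $p$, satisfies some $T_{t'}$ with $(t,t')\in\mathrm{Hor}$, and $t'=\xi(p,i)$. As $p$ ranges over $N_K$ and $p-1$ is taken modulo $N$, this covers the whole cyclic row.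

\emph{First row.} Let $p\in N_K$. By Lemma~\ref{lem:transfer} there are $f'$ with $(w,f_0)\sim(w_p,f')$ and a successor $a'$ of $w_p$ with $(a_0,f_0)\sim(a',f')$. Then $(w_p,f')\models J$ and $(a',f')\models\mathbf a_{K+1}\wedge E_{K+1}$, so $a'\models\iota$ by $(\varphi_8)$(f) at $w_p$. By Lemma~\ref{lem:display}(1), $\xi(p,0)=\mathrm{row}(a')(p)$ lies in $I_0$ if $p=0$ and in $I_1$ if $p\ne0$.

So $\xi$ is a solution, and Proposition~\ref{prop:reduction} is proved.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:lower}

We use two textbook facts. A deterministic multitape machine running in time $T(m)\ge m$ can be simulated by a one-tape machine in time $O(T(m)^2)$. The time hierarchy theorem states that if $T$ is time-constructible and $g\log g=o(T)$, then $\mathrm{DTIME}(T)\not\subseteq\mathrm{DTIME}(g)$. The classes $j$-ExpSpace and $\mathsf{TOWER}$ are closed under complement, since they are defined by deterministic machines that always halt.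

\emph{Part (1).} Let $j\ge1$ and $L\in j$-ExpSpace. Then $L$ is decided by an always-halting one-tape machine within $\exp^j(p(m))$ cells, for a polynomial $p$ that we may take to satisfy $p(m)\ge m+3$. Put $K=j+1$ and $n=p(m)\ge3$, so that $N=\exp^j(p(m))\ge m+3$. Lemma~\ref{lem:tm} and Proposition~\ref{prop:reduction} give a polynomial-time map $z\mapsto(\varphi,\psi)$ such that $z\in L$ iff $\varphi,\psi$ have no interpolant. The modal depth is $2K+1=2j+3$, and $\varphi\to\psi$ is valid by Lemma~\ref{lem:valid}. Applying this to the complement of $L$ yields a reduction of $L$ to IEP.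

Suppose that IEP were decidable in time $\exp^i(\ell)$ for some fixed $i\ge1$, and let $L\in\mathrm{DTIME}(\exp^{i+1}(m))$. By the one-tape simulation and \eqref{eq:exp}, $L$ is in $(i+1)$-ExpSpace. By the hardness just proved, $L$ is decidable in time $\exp^i(p(m))$ for some polynomial $p$, and hence $L\in\mathrm{DTIME}(g)$ for $g(m)=\exp^i(2^{\lceil m/2\rceil})$, because $p(m)\le2^{\lceil m/2\rceil}$ for almost all $m$. But $g\log g\le g^2=o(\exp^{i+1}(m))$, since $\exp^{i-1}(2^m)-2\exp^{i-1}(2^{\lceil m/2\rceil})\to\infty$. This contradicts the time hierarchy theorem.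

\emph{Part (2).} The upper bounds are Proposition~\ref{prop:upper}. For hardness let $L\in\mathsf{TOWER}$. By the one-tape simulation and $\mathsf{tower}(y)^2\le\mathsf{tower}(y+1)$, $L$ is decided by a one-tape machine in time $\mathsf{tower}(e(m))$ with $e$ elementary, and by increasing $e$ we may take $e=\exp^i\circ p$ for some $i$ and some polynomial $p$. The machine stays within the cells $0,\dots,\mathsf{tower}(e(m))$. Put $n=3$ and $K=e(m)+m+2$. Then $N=\exp^{e(m)+m+1}(3)$ exceeds $\exp^{e(m)}(1)=\mathsf{tower}(e(m))$, and $N\ge m+3$ because $\exp^y(3)\ge y+3$. The number $K$ can be written in unary in elementary time, and the tiling instance of Lemma~\ref{lem:tm} and the formulas $\varphi,\psi$ are computable in time polynomial in $m+K$. By Proposition~\ref{prop:reduction} this reduces the complement of $L$ to IEP in elementary time, and $\varphi\to\psi$ is always valid by Lemma~\ref{lem:valid}. Closure under complement gives $\mathsf{TOWER}$-hardness.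

\emph{Part (3).} Suppose that every input of size $\ell$ with an interpolant has one of size at most $h(\ell)$, with $h$ elementary; increasing $h$, we may take $h=\exp^i\circ p$. Then IEP is decided by enumerating the $\exp^1(O(h(\ell)\log(\ell+2)))$ formulas $\chi$ of size at most $h(\ell)$ over the common predicates and testing, for each, whether $\varphi\wedge\neg\chi$ and $\chi\wedge\neg\psi$ are unsatisfiable. By Lemma~\ref{lem:sat} each test takes time $\exp^2(O(h(\ell)+\ell))$, so the procedure runs in elementary time, contradicting Part~(1). \qed

\begin{thebibliography}{1}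
\bibitem{KWZ} Agi Kurucz, Frank Wolter, Michael Zakharyaschev, \emph{Deciding the Existence of Interpolants and Definitions in First-Order Modal Logic}, arXiv:2303.04598 (2023).
\end{thebibliography}
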